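
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}{Proposition}[section]
\newtheorem{lemma}[proposition]{Lemma}
\newtheorem{corollary}[proposition]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[proposition]{Example}
\numberwithin{equation}{section}

\title{Slice disk lagrangians with nonvanishing ribbon obstruction}


\begin{abstract}
A knot $K$ together with a lagrangian $P$ for its rational Blanchfield form determines a class $\psi(K,P)$ in the third homology of a metabelian group. This class vanishes if $P$ is associated to a homotopy ribbon disk, or to a homology ribbon $(1)$-solution. Park and Powell asked whether it must also vanish when $P$ is associated to a slice disk, respectively a $(1)$-solution, but to none of these ribbon objects. We show that it need not: for $K=T_{2,7}\#-T_{2,7}$ there are infinitely many lagrangians associated to smooth slice disks with $\psi(K,P)\neq 0$. The slice disks come from circle-invariant concordances, which are governed by knotted arcs in a $3$-manifold. The class $\psi$ is detected by a mod $2$ triple cup product on a $7$-fold cyclic cover.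
\end{abstract}

\section{Introduction}

\subsection{The invariant}

Let $K\subset S^3$ be an oriented knot and let $M_K$ be the closed oriented $3$-manifold obtained by zero-framed surgery along $K$. Put $G=\pi_1(M_K)$. For a group $H$ write $H^{(0)}=H$ and $H^{(n+1)}=[H^{(n)},H^{(n)}]$. Since $H_1(M_K;\mathbb Z)\cong\mathbb Z=\langle t\rangle$, there are twisted coefficients $\mathbb Z[\mathbb Z]=\mathbb Z[t^{\pm1}]$; the corresponding homology is that of the infinite cyclic cover. The \emph{Alexander module}
\[
\mathcal A(K)=H_1(M_K;\mathbb Z[t^{\pm1}])\cong G^{(1)}/G^{(2)}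
\]
is a finitely generated torsion $\mathbb Z[t^{\pm1}]$-module without $\mathbb Z$-torsion, so it embeds by a map $i_K$ into the \emph{rational Alexander module} $\mathcal A^{\mathbb Q}(K)=H_1(M_K;\mathbb Q[t^{\pm1}])=\mathcal A(K)\otimes\mathbb Q$. The rational Blanchfield form
\[
\mathrm{Bl}\colon\mathcal A^{\mathbb Q}(K)\times\mathcal A^{\mathbb Q}(K)\to\mathbb Q(t)/\mathbb Q[t^{\pm1}]
\]
is the nonsingular hermitian form given by equivariant linking in the infinite cyclic cover; it is sesquilinear with respect to $t\mapsto t^{-1}$. A \emph{lagrangian} is a $\mathbb Q[t^{\pm1}]$-submodule $P$ with $P=P^\perp=\{x:\mathrm{Bl}(x,y)=0\text{ for all }y\in P\}$.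

Choose a splitting of the abelianization $G/G^{(2)}\to\mathbb Z$. It identifies $G/G^{(2)}$ with $\mathbb Z\ltimes\mathcal A(K)$, where the generator of $\mathbb Z$ acts as $t$. For a lagrangian $P$ put $\widetilde P=i_K^{-1}(P)$, a $\mathbb Z[t^{\pm1}]$-submodule of $\mathcal A(K)$. Let
\[
\phi_P\colon G\to\mathbb Z\ltimes\mathcal A(K)\to\mathbb Z\ltimes\bigl(\mathcal A(K)/\widetilde P\bigr),\qquad
\psi(K,P)=(\phi_P)_*[M_K]\in H_3\bigl(B(\mathbb Z\ltimes\mathcal A(K)/\widetilde P);\mathbb Z\bigr).
\]
The homomorphism $G\to(G/G^{(2)})/\widetilde P$ does not involve the splitting, which only fixes the identification with a semidirect product. In particular, whether $\psi(K,P)=0$ does not depend on the splitting.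

\subsection{Where lagrangians come from}

A \emph{$(1)$-solution} for $K$ is a compact oriented spin $4$-manifold $W$ with $\partial W=M_K$ such that
\begin{enumerate}
\item[(1)] inclusion induces an isomorphism $H_1(M_K;\mathbb Z)\to H_1(W;\mathbb Z)\cong\mathbb Z$;
\item[(2)] there are $l_1,\dots,l_m,d_1,\dots,d_m\in H_2(W;\mathbb Z[\mathbb Z])$ whose images form a basis of $H_2(W;\mathbb Z)$ and which satisfy $\lambda(l_i,l_j)=0$, $\mu(l_i)=0$ and $\lambda(l_i,d_j)=\delta_{ij}$ for the $\mathbb Z[\mathbb Z]$-valued equivariant intersection and self-intersection forms $\lambda$ and $\mu$.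
\end{enumerate}
Put $\mathcal A(W)=H_1(W;\mathbb Z[\mathbb Z])$ and $\mathcal A^{\mathbb Q}(W)=H_1(W;\mathbb Q[\mathbb Z])$, and let $\mathrm{tors}\subset\mathcal A(W)$ be the $\mathbb Z$-torsion submodule. Inclusion induces
\[
j\colon\mathcal A(K)\to\mathcal A(W)/\mathrm{tors},\qquad j^{\mathbb Q}\colon\mathcal A^{\mathbb Q}(K)\to\mathcal A^{\mathbb Q}(W).
\]
It is known that $\ker j^{\mathbb Q}$ is a lagrangian, called the lagrangian \emph{associated} to $W$. We call $W$ a \emph{homology ribbon} $(1)$-solution if $j$ and $j^{\mathbb Q}$ are both surjective.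

A \emph{slice disk} for $K$ is a locally flat embedded disk $D\subset D^4$ with boundary $K$. Its exterior is a $(1)$-solution with boundary $M_K$, and the lagrangian associated to $D$ is the one associated to its exterior. The disk $D$ is \emph{homotopy ribbon} if $\pi_1(S^3\setminus K)\to\pi_1(D^4\setminus D)$ is onto. The following facts are known:
\begin{enumerate}
\item[(i)] the exterior of a homotopy ribbon disk is a homology ribbon $(1)$-solution;
\item[(ii)] if $P$ is associated to a homology ribbon $(1)$-solution, then $\psi(K,P)=0$.
\end{enumerate}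

Fact (ii) can be seen as follows. Put $A=\mathcal A(K)/\widetilde P$ and $A'=\mathcal A(W)/\mathrm{tors}$. For every $(1)$-solution $W$ the map $j$ induces an injection $A\hookrightarrow A'$, and the composite $M_K\to B(\mathbb Z\ltimes A)\to B(\mathbb Z\ltimes A')$ extends over $W$ (details are in Section~\ref{sec:proofs}). So $\psi(K,P)$ always dies after $A$ is enlarged to $A'$. In the homology ribbon case $A=A'$, and nothing has to be enlarged. For a general slice disk one is asking whether a null-homology over $A'$ can be pushed back into $A$. The following questions are posed in \cite{PP}.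

\begin{quote}
(1) Must $\psi(K,P)$ vanish if $P$ is associated to a slice disk for $K$, but not to any homotopy ribbon disk for $K$?

(2) Must $\psi(K,P)$ vanish if $P$ is associated to a $(1)$-solution for $K$, but not to any homology ribbon $(1)$-solution for $K$?
\end{quote}

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $T=T_{2,7}$ and $K=T\#-T$. There are infinitely many lagrangians $P\subset\mathcal A^{\mathbb Q}(K)$, each associated to a smooth slice disk for $K$, such that $\psi(K,P)\neq0$.
\end{theorem}

By (ii), none of these $P$ is associated to a homology ribbon $(1)$-solution, hence by (i) none is associated to a homotopy ribbon disk. Slice disk exteriors are $(1)$-solutions. So the answer to (1) and to (2) is no.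

\begin{theorem}\label{thm:B}
Let $P$ be the lagrangian associated to a $(1)$-solution $W$ for a knot $K$. Put $A=\mathcal A(K)/\widetilde P$ and $A'=\mathcal A(W)/\mathrm{tors}$.
\begin{enumerate}
\item[(1)] The map $j$ induces an injection $A\hookrightarrow A'$, and $\psi(K,P)$ lies in the subgroup $(\Lambda^3A)_t=\Lambda^3A/(t-1)$ of $H_3(B(\mathbb Z\ltimes A))$.
\item[(2)] $\psi(K,P)=0$ if $\deg\Delta_K\le4$, and also if $A\hookrightarrow A'$ has a $\mathbb Z[t^{\pm1}]$-linear left inverse.
\item[(3)] For the lagrangians of Theorem~\ref{thm:A}, $\psi(K,P)$ has order exactly $2$.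
\item[(4)] For $K=T_{2,7}\#-T_{2,7}$ and every slice knot $J$, the knot $K\#J$ has infinitely many lagrangians $P'$ associated to slice disks with $\psi(K\#J,P')\neq0$.
\end{enumerate}
\end{theorem}

\subsection{The idea, in a model case}\label{sec:idea}

Let $R=\mathbb Z[t^{\pm1}]/(\Phi_{14})$ with fraction field $F$, and let $\zeta$ be the image of $t$. We shall see that $\mathcal A(T)\cong R$ and $\mathcal A(K)=R\oplus R$, the summands coming from the two copies of the exterior $E_T$ in $M_K$. Consider lagrangians that are graphs
\[
P_u=\{(x,ux)\}\subset F^2,\qquad u\in F .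
\]
The product disk, whose exterior is $E_T\times I$, has $u=-1$: its kernel is $\{x+y=0\}$. The Blanchfield form of $K$ is $\mathrm{Bl}_T\oplus-\mathrm{Bl}_T$ up to order and sign, so a graph is a lagrangian only if $u\bar u=1$.

Write $A=\mathcal A(K)/\widetilde P_u$. The map $R^2\to F$, $(x,y)\mapsto y-ux$, identifies $A$ with $R+uR$. We shall see that $\psi(K,P_u)$ is the \emph{difference} of two images of $[M_T]$: the top copy of $M_T$ is mapped by means of $y$, the bottom copy by means of $-ux$. For the product disk both maps agree and the difference is zero. To obtain something nonzero, we look for a quotient of $A$ in which the bottom copy becomes invisible.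

Which prime can help? Since $t^7=-1$ on $A$, we have $t^7=-1$ on $\Lambda^3A$, so $2(\Lambda^3A)_t=0$, and by Theorem~\ref{thm:B}(1) only the prime $2$ matters. In $R$ the number $2$ factors. With $\xi=\zeta^2$, a primitive seventh root of unity, put
\[
\varpi=\xi+\xi^2+\xi^4,\qquad \varpi\bar\varpi=2,\qquad \varpi+\bar\varpi=-1 .
\]
Take as model $u=\varpi/\bar\varpi$, which satisfies $u\bar u=1$. Then $A=\bar\varpi^{-1}(\bar\varpi R+\varpi R)=\bar\varpi^{-1}R\cong R$, and $R^2\to A\cong R$ becomes $(x,y)\mapsto\bar\varpi y-\varpi x$. Modulo $\varpi$ the coordinate $x$ disappears, while $y$ survives because $\bar\varpi\equiv-1$. So the image of $\psi$ in $H_3(B(\mathbb Z\ltimes R/\varpi);\mathbb F_2)$ is the image of a \emph{single} copy of $[M_T]$, and no cancellation is possible. Here $R/\varpi=\mathbb F_8$, and the image of $[M_T]$ is nonzero for a reason that can be counted by hand: three independent linear functionals on $\mathbb F_8=\mathbb F_2^3$ are simultaneously equal to $1$ at exactly one point.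

The argument needs only that the prime $\mathfrak p=\varpi R$ divides $u$, in the sense that $u$ has positive $\mathfrak p$-adic valuation. Since $u\bar u=1$, this requires $\mathfrak p\ne\bar{\mathfrak p}$. So the argument does not apply to $T_{2,3}$ and $T_{2,5}$: the prime $2$ is inert in $\mathbb Q(\zeta_3)$ and in $\mathbb Q(\zeta_5)$.

It remains to find slice disks whose lagrangian is $P_u$ with $\mathfrak p\mid u$. The knot $T$ is an orbit of a circle action on $S^3$, and an arc in (orbit space)$\times I$ gives a circle-invariant concordance from $T$ to $T$. A monotone arc gives the trace of an isotopy. Then both ends of the exterior include by homotopy equivalences, so $u$ is a unit of $R$ and is not divisible by $\mathfrak p$. Hence the arc has to be knotted. We knot it by a $\pm1$-surgery, and find $u=-a/\bar a$, where $a\in R$ is an equivariant framing. Crossing changes alter $a$ by arbitrary \emph{real} elements of $R$ (those fixed by conjugation) and do not change $a-\bar a\neq0$. Real elements surject onto $R/\mathfrak p^n$, so we can make $a$ divisible by a high power of $\mathfrak p$,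 while the power of $\mathfrak p$ dividing $\bar a$ stays fixed.

Section~\ref{sec:T} describes $R$ and the knot $T$. Section~\ref{sec:detect} proves $\psi(K,P_u)\neq0$ when $\mathfrak p\mid u$. Sections~\ref{sec:conc} and~\ref{sec:arc} construct the disks. Section~\ref{sec:proofs} proves the theorems.

\section{The ring $R$ and the knot $T_{2,7}$}\label{sec:T}

\subsection{Arithmetic of $R$}\label{sec:R}

Let $R=\mathbb Z[t^{\pm1}]/(\Phi_{14})$, where $\Phi_{14}=(t^7+1)/(t+1)$, let $\zeta$ be the image of $t$, and $F=R\otimes\mathbb Q$, a field of degree $6$. The involution $\bar{\ }$ is $\zeta\mapsto\zeta^{-1}$. Put $\mu_{14}=\langle\zeta\rangle$ and $\xi=\zeta^2$. Since $\zeta^7=-1$, we have $\zeta=-\xi^4$, so $R=\mathbb Z[\xi]$ is the ring of integers of the seventh cyclotomic field. Put $R^+=\{x\in R:\bar x=x\}$.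

\begin{lemma}\label{lem:R}
\begin{enumerate}
\item[(a)] $1-\zeta^{\pm1}$ is a unit of $R$.
\item[(b)] Let $\varpi=\xi+\xi^2+\xi^4$ and $\mathfrak p=\varpi R$. Then $2R=\mathfrak p\bar{\mathfrak p}$, $\mathfrak p+\bar{\mathfrak p}=R$, and $R/\mathfrak p\cong\mathbb F_8$. The image of $\zeta$ in $\mathbb F_8^\times$ has order $7$.
\item[(c)] $R^+$ is the $\mathbb Z$-span of $\{h+\bar h:h\in\mu_{14}\}$.
\item[(d)] For every $n\ge1$ the map $R^+\to R/\mathfrak p^n$ is surjective.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The norm of $1-\zeta^{\pm1}$ is $\Phi_{14}(1)=1$.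

(b) We have $\bar\varpi=\xi^6+\xi^5+\xi^3$, so $\varpi+\bar\varpi=-1$. In the product $\varpi\bar\varpi$ the exponents are $0$ (three times) and each of $1,\dots,6$ once, so $\varpi\bar\varpi=3-1=2$. This gives the first two claims. As $R/2R$ has $64$ elements and conjugation exchanges $\mathfrak p$ and $\bar{\mathfrak p}$, the ring $R/\mathfrak p$ has $8$ elements. The norm of $1-\xi$ is $7$, so $1-\xi$ is invertible modulo $\mathfrak p$; thus $\xi\not\equiv1$, and $\xi$ has order $7$ in $(R/\mathfrak p)^\times$. So all nonzero elements of $R/\mathfrak p$ are units and $R/\mathfrak p=\mathbb F_8$. Finally $\zeta=-\xi^4\equiv\xi^4$ has order $7$ too.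

(c) The elements $\xi,\dots,\xi^6$ form a $\mathbb Z$-basis of $R$ that conjugation permutes without fixed elements, so $R^+$ is spanned by the $\xi^i+\xi^{-i}$. All $h+\bar h$ lie in $R^+$.

(d) If $x\in R^+\cap\mathfrak p^n$, then also $x=\bar x\in\bar{\mathfrak p}^n$. By coprimality $x\in\mathfrak p^n\bar{\mathfrak p}^n=2^nR$, so $x\in2^nR^+$. Hence $R^+/2^nR^+\to R/\mathfrak p^n$ is injective. Both sides have $8^n$ elements, since $R^+$ has rank $3$.
\end{proof}

Let $v_{\mathfrak p}\colon F^\times\to\mathbb Z$ be the valuation of $\mathfrak p$ and $R_{(\mathfrak p)}$ its valuation ring.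

\subsection{The circle action}\label{sec:action}

Let $S^1$ act on $S^3\subset\mathbb C^2$ by $s\cdot(z,w)=(s^7z,s^2w)$. The orbit space is a sphere $S^2$, with orbit map $(z,w)\mapsto[z^2:w^7]$. There are two exceptional orbits: $O_2=\{z=0\}$, with stabilizer of order $2$, over a point $c_2$, and $O_7=\{w=0\}$, with stabilizer of order $7$, over a point $c_7$. All other orbits are free. Put
\[
f(z,w)=z^2+w^7,\qquad f(s\cdot x)=s^{14}f(x).
\]
The set $T=\{f=0\}\cap S^3$ is one regular orbit, over a point $c_*$: on it $|z|,|w|$ are constant, $s$ can be used to make $w>0$, and the remaining $s=-1$ exchanges the two values of $z$. Along $T$ the coordinates $z,w$ wind $7$ and $2$ times, so $T=T_{2,7}$, and every regular orbit is isotopic to $T$. The linking number of a loop in $S^3\setminus T$ with $T$ is the winding number of $f$. On $O_2$ we have $f=w^7$, on $O_7$ we have $f=z^2$, and on a regular orbit $f$ has weight $14$. So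
\begin{equation}\label{eq:lk}
\mathrm{lk}(O_2,T)=7,\qquad\mathrm{lk}(O_7,T)=2,\qquad\mathrm{lk}(\text{regular orbit},T)=14 .
\end{equation}

\subsection{The fibration and the Alexander module}\label{sec:fib}

The map $f|_{S^3}$ is a submersion along $T$: the differential of $f$ is onto away from the origin, and it kills the vector field $(7z,2w)$ along $\{f=0\}$, which is transverse to $S^3$. So for small $c>0$ the set $\{|f|\le c\}\cap S^3$ is an invariant tubular neighborhood of $T$. Let $E_T=\{x\in S^3:|f(x)|\ge c\}$. The map $f/|f|\colon E_T\to S^1$ has weight $14$ under the action, so it is a fiber bundle with fiber $\{f\ge c\}$, and its monodromy is the action of $e^{2\pi i/14}$,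
\[
\rho(z,w)=(-z,e^{2\pi i/7}w).
\]
The rescaling $(z,w)\mapsto(r^7z,r^2w)$ with $r=f^{-1/14}$ commutes with $\rho$ and identifies the fiber with the affine curve $\{z^2+w^7=1\}$ minus an open collar of its end. Filling in the end by a point gives a closed curve $\Sigma$ to which $\rho$ extends. The mapping torus of $\rho$ on the added disk is a solid torus whose meridian is the boundary of the fiber, that is, the longitude of $T$. Hence
\[
M_T=\text{mapping torus of }\rho\colon\Sigma\to\Sigma .
\]

The map $w\colon\Sigma\to S^2=\mathbb C\cup\infty$ is the double cover branched at the roots $P_1,\dots,P_7$ of $w^7=1$ and at $P_\infty=\infty$, so $\Sigma$ has genus $3$. We use the same symbols for the points of $\Sigma$ over these branch points. The map $\rho$ covers the rotation by $2\pi/7$; it fixes $P_\infty$ and permutes $P_1,\dots,P_7$ cyclically. Moreover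
\[
\iota:=\rho^7,\qquad\iota(z,w)=(-z,w),
\]
is the covering involution, with fixed points $P_1,\dots,P_7,P_\infty$.

Let $\alpha_i\subset S^2$ be the radial ray from $P_i$ to $\infty$, and let $C_i\subset\Sigma$ be the circle over $\alpha_i$.

\begin{lemma}\label{lem:AT}
The circles $C_1,\dots,C_7$ generate $H_1(\Sigma)=\mathcal A(T)$, and $\mathcal A(T)\cong R$ as a $\mathbb Z[t^{\pm1}]$-module. In particular $\mathcal A^{\mathbb Q}(T)\cong F$.
\end{lemma}

\begin{proof}
The infinite cyclic cover of $M_T$ is $\Sigma\times\mathbb R$, so $\mathcal A(T)=H_1(\Sigma)\cong\mathbb Z^6$, with $t$ acting as $\rho_*^{\pm1}$. The set $S^2\setminus\bigcup\alpha_i$ is an open disk without branch points, so its preimage is two open disks. Thus $\Sigma$ is the wedge $\bigcup C_i$ of circles with two $2$-cells attached, and the $C_i$ generate $H_1(\Sigma)$. They are permuted transitively, up to sign, by $\rho$. So $H_1(\Sigma)$ is cyclic over $\mathbb Z[t^{\pm1}]$, generated by $C_1$.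

Since $\Sigma/\iota=S^2$, the class $x+\iota_*x$ is in the image of the transfer from $H_1(S^2)=0$; so $\iota_*=-1$ and $t^7=-1$ on $H_1(\Sigma)$. Hence $H_1(\Sigma;\mathbb Q)$ is a cyclic $\mathbb Q[t^{\pm1}]$-module of dimension $6$ killed by $t^7+1=(t+1)\Phi_{14}$, and it is $\mathbb Q[t^{\pm1}]/(\Phi_{14})$. As $H_1(\Sigma)$ is torsion free, the annihilator of $C_1$ in $\mathbb Z[t^{\pm1}]$ consists of the elements divisible by $\Phi_{14}$ over $\mathbb Q$, equivalently, by Gauss's lemma, over $\mathbb Z$. So $\mathcal A(T)\cong\mathbb Z[t^{\pm1}]/(\Phi_{14})=R$.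
\end{proof}

\section{Detecting $\psi$}\label{sec:detect}

\subsection{Cutting along the connected sum torus}

Let $K_0,K_1$ be knots with exteriors $E_0,E_1$. The exterior of $K_0\#K_1$ is $E_0\cup E_1$, glued along a meridional annulus. The solid torus of the zero-filling is an annulus times an interval that glues the two remaining annuli of $\partial E_0$ and $\partial E_1$. So
\begin{equation}\label{eq:split}
M_{K_0\#K_1}=E_0\cup_{N\times[-1,1]}E_1,\qquad N\text{ a torus},
\end{equation}
where meridians of both sides represent $t\in H_1(M_{K_0\#K_1})$ and the longitudes of the two sides are matched up to sign. Only these properties of the decomposition are used below. We orient $E_i$ as a subset of $M_{K_0\#K_1}$, and $M_{K_i}\supset E_i$ accordingly.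

\begin{lemma}\label{lem:split}
Let $M$ have a decomposition as in \eqref{eq:split}.
\begin{enumerate}
\item[(a)] $H_1(M;\mathbb Z[t^{\pm1}])=\mathcal A(K_0)\oplus\mathcal A(K_1)$, where $\mathcal A(K_i)=H_1(E_i;\mathbb Z[t^{\pm1}])$.
\item[(b)] Let $\Phi\colon\pi_1(M)\to Q$ be a homomorphism with $Q^{(2)}=1$, and take the base point in $N$. Then $\Phi$ induces homomorphisms $\Phi_i\colon\pi_1(M_{K_i})\to Q$, and $\Phi_*[M]=(\Phi_0)_*[M_{K_0}]+(\Phi_1)_*[M_{K_1}]$ in $H_3(BQ)$.
\end{enumerate}
\end{lemma}

\begin{proof}
The longitude $\ell$ bounds a Seifert surface in $E_i$, which lifts to the infinite cyclic cover. So $\ell$ is zero in $H_1(E_i;\mathbb Z[t^{\pm1}])$. Also, $\pi_1$ of the Seifert surface lies in $\pi_1(E_i)^{(1)}$, so $\ell\in\pi_1(E_i)^{(2)}$. Filling $E_i$ along $\ell$ to get $M_{K_i}$ means attaching a $2$-handle along $\ell$ and a $3$-handle; hence $H_1(E_i;\mathbb Z[t^{\pm1}])=\mathcal A(K_i)$.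

(a) $H_1(N;\mathbb Z[t^{\pm1}])=\mathbb Z[t^{\pm1}]/(t-1)$ is generated by the longitude, which maps to zero on both sides, and $H_0(N;\mathbb Z[t^{\pm1}])\to H_0(E_i;\mathbb Z[t^{\pm1}])$ is an isomorphism. The Mayer--Vietoris sequence gives the claim.

(b) Since $\ell\in\pi_1(E_i)^{(2)}$ and $Q^{(2)}=1$, we have $\Phi(\ell)=1$, so $\Phi_i$ is defined. Let $V$ be a solid torus with boundary $N$ and meridian $\ell$. Attach $V\times[-1,1]$ to $M\times I$ along $N\times[-1,1]\subset M\times1$. The new boundary is $M_{K_0}\sqcup M_{K_1}$. This amounts to attaching a $2$-handle along $\ell$ and a $3$-handle. The map to $BQ$ extends over the $2$-handle because $\Phi(\ell)=1$, and over the $3$-handle because $\pi_2(BQ)=0$. The resulting cobordism over $BQ$ gives the formula.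
\end{proof}

Now let $K=T\#-T$, with $E_0$ a copy of $E_T$ with reversed orientation (``bottom'') and $E_1$ a copy of $E_T$ (``top''). We use one identification $H_1(E_T;\mathbb Z[t^{\pm1}])=R$ at both ends, so that
\begin{equation}\label{eq:AK}
\mathcal A(K)=R\oplus R\quad\text{(bottom, top)},\qquad\mathcal A^{\mathbb Q}(K)=F^2 .
\end{equation}
Choosing other lifts of $E_0,E_1$ to the infinite cyclic cover multiplies a summand by a power of $\zeta$. Then $P_u=\{(x,ux):x\in F\}$ becomes $P_{\zeta^nu}$ for some $n$, and $v_{\mathfrak p}(u)$ does not change.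

\begin{proposition}\label{prop:detect}
If $P_u$ is a lagrangian with $v_{\mathfrak p}(u)\ge1$, then $\psi(K,P_u)\neq0$.
\end{proposition}

\begin{proof}[Proof, assuming Proposition~\ref{prop:cup} below]
The idea is that modulo $\mathfrak p$ only the top copy of $M_T$ remains. The map $R^2\to F$, $(x,y)\mapsto y-ux$, has kernel $\widetilde P_u$, so $A=\mathcal A(K)/\widetilde P_u\cong R+uR\subset R_{(\mathfrak p)}$. Reduction modulo $\mathfrak p$ is a $\mathbb Z[t^{\pm1}]$-linear map $A\to R/\mathfrak p=\mathbb F_8$. Since $u\equiv0$, it sends the class of $(x,y)$ to the residue of $y$; it is onto and kills the bottom summand. Let $Q=\mathbb Z\ltimes\mathbb F_8$, where $t$ acts as $\zeta$. It suffices to show $\Phi_*[M_K]\ne0$ in $H_3(BQ;\mathbb F_2)$ for the composite $\Phi\colon\pi_1(M_K)\to\mathbb Z\ltimes A\to Q$.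

Apply Lemma~\ref{lem:split}(b); signs are irrelevant mod $2$. The map $\Phi_0$ kills the commutator subgroup of the bottom copy of $\pi_1(M_T)$, so it factors through $\mathbb Z$ and contributes $0$, because $H_3(B\mathbb Z)=0$. The map $\Phi_1=:\varphi\colon\pi_1(M_T)\to Q$ lies over $\mathbb Z$ and induces on commutator subgroups, up to a power of $t$, the reduction $\mathcal A(T)=R\to R/\mathfrak p$. So $\Phi_*[M_K]=\varphi_*[M_T]$, which is nonzero by Proposition~\ref{prop:cup}.
\end{proof}

\subsection{A triple cup product}

\begin{proposition}\label{prop:cup}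
Let $\varphi\colon\pi_1(M_T)\to Q=\mathbb Z\ltimes\mathbb F_8$ lie over $\mathbb Z$ and induce a surjective $\mathbb Z[t^{\pm1}]$-linear map $\mathcal A(T)=R\to R/\mathfrak p=\mathbb F_8$. Then $\varphi_*[M_T]\ne0$ in $H_3(BQ;\mathbb F_2)$.
\end{proposition}

The group $Q$ is not convenient for cup products, but it has a finite-index subgroup that projects to $\mathbb F_8$. We pass to the corresponding cover of $M_T$, on which classes in $H^1$ can be represented by explicit Klein bottles.

\begin{proof}
\emph{Passing to a cover.} Since $\zeta^7=-1=1$ in $\mathbb F_8$, the subgroup of $Q$ over $7\mathbb Z$ is the product $7\mathbb Z\times\mathbb F_8$, of index $7$. The transfer to this subgroup takes $\varphi_*[M_T]$ to the image of $[\widetilde M]$, where $\widetilde M$ is the $7$-fold cyclic cover of $M_T$. Let $\tilde\varphi\colon\pi_1(\widetilde M)\to7\mathbb Z\times\mathbb F_8\to\mathbb F_8$ be the resulting homomorphism. Let $z,z',z''$ be a basis of $\mathrm{Hom}(\mathbb F_8,\mathbb F_2)=H^1(B\mathbb F_8;\mathbb F_2)$. It suffices to show that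
\begin{equation}\label{eq:triple}
\bigl\langle\tilde\varphi^*(z\cup z'\cup z''),[\widetilde M]\bigr\rangle=1 .
\end{equation}
The manifold $\widetilde M$ is the mapping torus of $\iota=\rho^7$ on $\Sigma$. Let $\sigma_\infty,\sigma_1,\dots,\sigma_7\subset\widetilde M$ be the loops over the fixed points $P_\infty,P_1,\dots,P_7$ of $\iota$.

\emph{Values of $\tilde\varphi$ on these loops.} The loop $\sigma_\infty$ covers $7$ times the loop in $M_T$ given by the fixed point $P_\infty$ of $\rho$. Suitably oriented, the latter maps to some $(1,a_0)\in Q$, and $(1,a_0)^7=(7,(1+t+\dots+t^6)a_0)=(7,0)$, since $t\ne1=t^7$ in the field $\mathbb F_8$. So $\tilde\varphi(\sigma_\infty)=0$.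

Let $\tilde\alpha_i\subset\Sigma$ be an arc lifting $\alpha_i$, so $C_i=\tilde\alpha_i\cup\iota\tilde\alpha_i$. The strip $\tilde\alpha_i\times[0,1]$ in the mapping torus shows that
\begin{equation}\label{eq:strip}
[\sigma_i]-[\sigma_\infty]=\pm[C_i]\in H_1(\widetilde M).
\end{equation}
So $c_i:=\tilde\varphi(\sigma_i)$ is the image of $C_i$ under $H_1(\Sigma)=\mathcal A(T)\to\mathbb F_8$; signs do not matter in characteristic $2$. The map $\rho$ permutes the $C_i$ cyclically up to sign, and acts on $\mathbb F_8$ as $t^{\pm1}$, which is multiplication by an element of order $7$ (Lemma~\ref{lem:R}(b)). The $C_i$ generate $\mathcal A(T)$ and $\mathcal A(T)\to\mathbb F_8$ is onto, so the $c_i$ are not all zero. Hence $i\mapsto c_i$ is a bijection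
\begin{equation}\label{eq:bij}
\{1,\dots,7\}\to\mathbb F_8\setminus\{0\}.
\end{equation}
The group $H_1(\widetilde M)$ is generated by $H_1(\Sigma)$ and $\sigma_\infty$, hence by \eqref{eq:strip} and Lemma~\ref{lem:AT} by $\sigma_\infty,\sigma_1,\dots,\sigma_7$. So a class in $H^1(\widetilde M;\mathbb F_2)$ is determined by its values on these eight loops.

\emph{Dual surfaces.} Let $\alpha\subset S^2=\Sigma/\iota$ be an embedded arc from $\infty$ to $P_i$ whose interior avoids the branch points and which is radial, in local coordinates, near its ends. Let $Y_\alpha\subset\widetilde M$ be the mapping torus of $\iota$ on the circle over $\alpha$; it is a Klein bottle. Let $D_i\in H^1(\widetilde M;\mathbb F_2)$ be its Poincar\'e dual. The surface $Y_\alpha$ misses $\sigma_j$ for $j\ne i,\infty$. It contains $\sigma_i$ and $\sigma_\infty$, and along each of them its normal line bundle is a M\"obius bundle, because $d\iota=-1$ at the fixed points of $\iota$. So a generic push-off of either loop meets $Y_\alpha$ in an odd number of points. Hence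
\begin{equation}\label{eq:Dvalues}
D_i(\sigma_j)=\delta_{ij},\qquad D_i(\sigma_\infty)=1 .
\end{equation}
In particular $D_i$ depends only on $i$, not on $\alpha$.

\emph{Triple products of the $D_i$.} Given $i,j$, possibly equal, choose such arcs from $\infty$ to $P_i$ and from $\infty$ to $P_j$ with disjoint interiors and with distinct directions at common endpoints. In a coordinate on $\Sigma$ centered at a common endpoint, whose square is a coordinate on $S^2$, a radial arc at angle $\phi$ lifts to the line at angle $\phi/2$. Distinct directions thus lift to distinct lines, and the two surfaces intersect transversally. The intersection lies over the common endpoints of the arcs: it is $\sigma_\infty$ if $i\ne j$, and $\sigma_\infty\sqcup\sigma_i$ if $i=j$. Evaluating $D_l$ on it by \eqref{eq:Dvalues} gives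
\[
\langle D_iD_jD_l,[\widetilde M]\rangle=1+\delta_{ij}\delta_{jl}\in\mathbb F_2 .
\]

\emph{The count.} Let $I_z=\{i:z(c_i)=1\}$. By \eqref{eq:bij} it has $4$ elements. Then $\tilde\varphi^*z=\sum_{i\in I_z}D_i$: both sides take the value $z(c_j)$ on $\sigma_j$, and on $\sigma_\infty$ both sides are $0$, as $|I_z|=4$ is even. The same holds for $z'$ and $z''$. Summing over $I_z\times I_{z'}\times I_{z''}$,
\[
\langle\tilde\varphi^*(zz'z''),[\widetilde M]\rangle=4\cdot4\cdot4+|I_z\cap I_{z'}\cap I_{z''}|\equiv1\pmod2 .
\]
Indeed, exactly one element of $\mathbb F_8$ satisfies $z=z'=z''=1$; it is nonzero, so it is exactly one $c_i$. This is \eqref{eq:triple}.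
\end{proof}

What remains is to find slice disks with lagrangian $P_u$ and $v_{\mathfrak p}(u)\ge1$.

\section{Circle-invariant concordances}\label{sec:conc}

\subsection{From arcs to slice disks}\label{sec:discs}

Let $q\colon S^3\times I\to S^2\times I$ be the quotient map of the action of Section~\ref{sec:action}; we also write $q$ for the quotient map $S^3\to S^2$. Let $D_*$ be the disk about $c_*$ that is the image of $\{|f|\le c\}\cap S^3$, so that $E_T=S^3\setminus q^{-1}(\mathrm{int}\,D_*)$. Let $D_2,D_7\subset S^2\setminus D_*$ be disjoint closed disk neighborhoods of $c_2,c_7$. Put $\mathrm{Ann}=S^2\setminus\mathrm{int}(D_2\cup D_7)$, an annulus with $D_*$ in its interior, and let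
\[
S=\mathrm{Ann}\setminus\mathrm{int}\,D_*,
\]
a pair of pants.

Let $\eta\subset\mathrm{Ann}\times I$ be a smoothly embedded arc from $(c_*,0)$ to $(c_*,1)$, vertical near its ends, with interior in the interior of $\mathrm{Ann}\times I$. Let $N(\eta)$ be a tubular neighborhood that meets $\mathrm{Ann}\times\{i\}$ in $D_*\times\{i\}$, and put $X_\eta=\mathrm{Ann}\times I\setminus\mathrm{int}\,N(\eta)$. Over $\mathrm{Ann}\times I$ the map $q$ is a principal circle bundle, so $C_\eta=q^{-1}(\eta)$ is a smoothly embedded annulus in $S^3\times I$, a concordance from $T$ to $T$.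

Choose $x_0\in T$ and an arc $\omega\subset C_\eta$ from $(x_0,0)$ to $(x_0,1)$. In a simply connected $4$-manifold, proper arcs with the same endpoints are homotopic rel endpoints and hence isotopic, so $\omega$ is isotopic to $x_0\times I$ and $S^3\times I\setminus\nu\omega\cong D^4$. In this $D^4$ the disk $D_\eta=C_\eta\setminus\nu\omega$ is a smooth slice disk for $K=T\#-T$, with exterior
\[
W=S^3\times I\setminus\nu C_\eta,\qquad\partial W=M_K=E_0\cup_{N\times[-1,1]}E_1,\qquad E_i=E_T\times\{i\},
\]
where we take $\nu C_\eta=q^{-1}(\mathrm{int}\,N(\eta))$.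

We check that the identification of $\partial W$ with $M_K$ is under control. The pair $(\partial D^4,\partial D_\eta)$ consists of $(S^3,T)$ minus a ball pair at each end, joined by $(S^2\times I,\{2\text{ points}\}\times I)$. So its identification with the connected sum can be taken to be the identity near the two ends, and it is then unique up to full rotations of $S^2$ about the axis through the two points, performed along $I$. Such a rotation multiplies one summand of $\mathcal A(K)$ by a power of $t$.

By Alexander duality $H_1(E_i)\to H_1(W)=\mathbb Z$ are isomorphisms, both given by linking with $T$ (linking with $C_\eta$ in $W$). So meridians are $t$ on both sides, and the longitudes of both sides generate $\ker(H_1(N)\to H_1(W))$, so they are matched up to sign. Hence Lemma~\ref{lem:split} applies to this decomposition, and gives \eqref{eq:AK}. We choose lifts of $E_0$ and $E_1$ that are joined by the lift of an arc over $y_0\times I$, where $y_0\in\partial\mathrm{Ann}$. As noted after \eqref{eq:AK}, other choices, including the rotations above, only multiply $u$ by powers of $\zeta$.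

\subsection{Reduction to a three-dimensional computation}\label{sec:reduce}

The rational Alexander module of $K$ is $F^2$, so only homology with coefficients $F$ (via $t\mapsto\zeta$) matters, and there the circle direction can be divided out. Since $H_0(\,\cdot\,;\mathbb Q[t^{\pm1}])=\mathbb Q[t^{\pm1}]/(t-1)$ for $W$ and $E_T$, and $t-1$ is coprime to $\Phi_{14}$, the universal coefficient theorem over $\mathbb Q[t^{\pm1}]$ gives
\[
H_1(W;F)=\mathcal A^{\mathbb Q}(W)\otimes F,\qquad H_1(E_T;F)=\mathcal A^{\mathbb Q}(T)\otimes F=\mathcal A^{\mathbb Q}(T),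
\]
with tensor products over $\mathbb Q[t^{\pm1}]$.

\emph{Removing exceptional orbits.} Let $W^0=q^{-1}(X_\eta)$. The manifold $W$ is obtained from $W^0$ by gluing in $q^{-1}(D_2\times I)$ and $q^{-1}(D_7\times I)$, which are solid tori times $I$ with cores $O_2,O_7$, along boundary tori times $I$. By \eqref{eq:lk} the cores have holonomy $\zeta^7=-1\ne1$ and $\zeta^2\ne1$. A circle or a torus with nontrivial holonomy in $F^\times$ has no homology with these coefficients, and the boundary tori surject onto $\pi_1$ of the solid tori. So all pieces glued in and all gluing loci are $F$-acyclic, and $H_*(W;F)=H_*(W^0;F)$. Here it matters that neither $7$ nor $2$ is divisible by $14$.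

\emph{Dividing by the circle.} By \eqref{eq:lk} the circle fiber has holonomy $\zeta^{14}=1$. So the coefficient system on $W^0$ descends to a character $\chi\colon\pi_1(X_\eta)\to\mu_{14}$. The same two steps apply to $E_T$ and $S$, compatibly with both inclusions $S\times\{i\}\subset X_\eta$. On $S$ the values of $\chi$ are as follows.
\begin{itemize}
\item $\chi(\partial D_2)=-1$: the fiber and a curve projecting once to $\partial D_2$ generate $H_1$ of the boundary torus, which surjects onto the infinite cyclic group generated by the core. The fiber is twice the core, so the curve is an odd multiple of the core.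
\item $\chi(\partial D_7)$ is a primitive seventh root of unity: by the same argument the curve is a multiple, prime to $7$, of the core, whose holonomy is $\zeta^2$.
\item $\chi(\partial D_*)=\zeta^{\pm1}$: a meridian disk of $T$ projects homeomorphically onto $D_*$.
\end{itemize}
So $\chi$ maps $\pi_1(S)$ onto $\mu_{14}$, and $H_0(S;F_\chi)=H_0(X_\eta;F_\chi)=0$. The Gysin sequence
\[
H_0(X_\eta;F_\chi)\to H_1(W^0;F)\to H_1(X_\eta;F_\chi)\to0
\]
yields $H_1(W;F)\cong H_1(X_\eta;F_\chi)$. Likewise $\mathcal A^{\mathbb Q}(T)\cong H:=H_1(S;F_\chi)$, naturally for both inclusions. Since $S$ has Euler characteristic $-1$ and $H_0=H_2=0$, we have $\dim_FH=1$.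

\begin{lemma}\label{lem:graph}
Suppose that $H_1(X_\eta;F_\chi)=F\nu$ is one-dimensional and that for some $0\ne k\in H$ the inclusions of $S\times0$ and $S\times1$ send $k$ to $-a\nu$ and $-a'\nu$, with $a,a'\ne0$. Then the lagrangian associated to $D_\eta$ is $P_u$ with $u=-a/a'$.
\end{lemma}

\begin{proof}
Identify $F^2=\mathcal A^{\mathbb Q}(K)$ with $Fk\oplus Fk$. The map to $H_1(W;F)$ sends $(\alpha,\alpha')$ to $-(\alpha a+\alpha'a')\nu$, so its kernel is the line $P_u$. It contains $P=\ker j^{\mathbb Q}$, which is an $F$-subspace. Since $P=P^\perp$ and $0^\perp=F^2\ne0$, we have $P\neq0$. So $P=P_u$.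
\end{proof}

\section{Knotting the arc}\label{sec:arc}

\subsection{The surgery curve}\label{sec:kappa}

For the straight arc $\eta_0=c_*\times I$ we have $X_{\eta_0}=X_0:=S\times I$. We change it by a $\pm1$-surgery along a curve $\kappa\subset X_0$ with two properties. It bounds an embedded disk in $\mathrm{Ann}\times I$, so that the surgery does not change $\mathrm{Ann}\times I$ but only knots $\eta_0$. And it is null-homologous in $X_0$, so that it lifts to the abelian covers used below.

Embed $\mathrm{Ann}\times I$ standardly in $\mathbb R^2\times\mathbb R=\mathbb R^3$, so that linking numbers with curves in $\mathrm{Ann}\times I$ are defined. Let $D_*^+\supset D_*$ be a slightly larger concentric disk, $C=\partial D_*^+$ and $p\in C$. Let $\delta\subset X_0$ be an embedded arc from $(p,1/3)$ to $(p,2/3)$ whose interior lies in the interior of $X_0$ and misses $D_*^+\times I$. Let $\Delta\subset\mathrm{Ann}\times I$ be the embedded disk consisting of $D_*^+\times\{1/3\}$, $D_*^+\times\{2/3\}$ and a band $b$ along $\delta$. The parity of the number of half twists of $b$ is chosen so that $\Delta$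 meets $\eta_0$ in two points of opposite sign. Put $\kappa=\partial\Delta\subset X_0$ (Figure~\ref{fig:delta}), with meridian $\mu$, and let the longitude $\lambda$ be the push-off of $\kappa$ into $\Delta$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\draw[double,double distance=3pt] (4.2,2.0) .. controls (4.2,3.0) and (2,2.8) .. (0.75,2.8);
\draw[line width=1.2pt] (3,0)--(3,4);
\draw[double,double distance=3pt] (0.75,1.2) .. controls (2,1.2) and (4.2,1.0) .. (4.2,2.0);
\filldraw[fill=gray!25] (0,1.2) ellipse (0.8 and 0.24);
\filldraw[fill=gray!25] (0,2.8) ellipse (0.8 and 0.24);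
\draw[thick] (0,0)--(0,0.96);
\draw[thick] (0,1.2)--(0,2.56);
\draw[thick] (0,2.8)--(0,4);
\fill (0,1.2) circle (1.3pt);
\fill (0,2.8) circle (1.3pt);
\node[left] at (0,0.2) {$\eta_0$};
\node[right] at (3.05,0.2) {$c_2\times I$};
\node[left] at (-0.85,1.2) {$D_*^+\times\{\frac13\}$};
\node[left] at (-0.85,2.8) {$D_*^+\times\{\frac23\}$};
\node[right] at (4.3,2.0) {$b$};
\end{tikzpicture}
\caption{The disk $\Delta$ for the simplest arc $\delta$: two horizontal disks that meet the vertical arc $\eta_0$ once each, joined by a band $b$ that runs once around $D_2\times I$ (drawn as the line $c_2\times I$). The odd number of half twists in $b$, which makes the two intersections with $\eta_0$ opposite in sign, is not drawn. The surgery curve $\kappa$ is the boundary of $\Delta$.}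
\label{fig:delta}
\end{figure}

Fix $\epsilon=\pm1$ and let $(X_0)_\kappa$ be the result of surgery on $\kappa$ in which $\lambda+\epsilon\mu$ bounds. Let $\Delta'$ be the part of $\Delta$ outside $\nu\kappa$. The full twist $(x,s)\mapsto(\mathrm{rot}_{2\pi s}x,s)$ on a thickening $\Delta'\times[0,1]$, extended by the identity, is a diffeomorphism $\tau$ of the exterior of $\kappa$ in $\mathrm{Ann}\times I$. On $\partial\nu\kappa$ it fixes $\lambda$ and, for the appropriate direction of rotation, sends $\mu$ to $\mu-\epsilon\lambda$ in homology. Hence it takes the slope $\lambda+\epsilon\mu=\epsilon(\mu+\epsilon\lambda)$ to the slope $\mu$, and extends to a diffeomorphism $(\mathrm{Ann}\times I)_\kappa\cong\mathrm{Ann}\times I$ that is the identity near the boundary. Put $\eta=\tau(\eta_0)$. Then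
\[
X_\eta\cong(X_0)_\kappa\quad\text{rel }S\times\{0,1\}\text{ and }\partial\mathrm{Ann}\times I.
\]

Let $W_\delta$ denote the loop in $S$ at $p$ that is the projection of $\delta$. Orient $C$ as $\kappa$ traverses it at height $1/3$. The two disks meet $\eta_0$ with opposite signs, so $C$ is traversed in the opposite direction at height $2/3$, and $\kappa$ is freely homotopic in $X_0$ to
\begin{equation}\label{eq:comm}
C\,W_\delta\,C^{-1}\,W_\delta^{-1}.
\end{equation}
As initial $\delta$ we take an arc with monotone height that projects to a simple loop around $D_2$. Then $W_\delta,C$ is a free basis of $\pi_1(S,p)$, $\chi(W_\delta)=-1$, and $\gamma:=\chi(C)=\zeta^{\pm1}$. Later $\delta$ will be modified within its homotopy class rel endpoints, so \eqref{eq:comm} and these values persist.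

\subsection{The character and the covers}

Because $H_2(X_0)=0$, there is an exact sequence $0\to\mathbb Z\mu\to H_1(X_0\setminus\kappa;\mathbb Z)\to H_1(X_0;\mathbb Z)\to0$, split by the inclusion $e_0$ of $S\times0$. Curves in $S\times0$ lie below $\kappa$, so they have linking number $0$ with $\kappa$. By \eqref{eq:comm}, $\kappa$ is null-homologous in $X_0$, so $\lambda=\mathrm{lk}(\lambda,\kappa)\mu$ in $H_1(X_0\setminus\kappa;\mathbb Z)$. As $\lambda$ bounds a disk in $\Delta$ disjoint from $\kappa$,
\begin{equation}\label{eq:lk0}
\mathrm{lk}(\lambda,\kappa)=0,\qquad\lambda=0\in H_1(X_0\setminus\kappa;\mathbb Z).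
\end{equation}
So surgery kills exactly $\mu$, and $H_1(X_\eta;\mathbb Z)=H_1(S\times0;\mathbb Z)$. It follows that on $X_0\setminus\kappa$ the character $\chi$ of $X_\eta$ agrees with the character $\chi$ of $X_0=S\times I$: both send $e_0(x)+n\mu$ to $\chi(x)$. In particular $\mu$ and $\lambda$ have trivial holonomy.

Let $\hat S\to S$ be the $\mu_{14}$-cover given by $\chi$: a lift of a loop $x$ starting at $y$ ends at $\chi(x)y$. Put $\hat X_0=\hat S\times I$. Let $e\in\mathbb Q[\mu_{14}]$ be the idempotent with $e\mathbb Q[\mu_{14}]=F$; it is fixed by $g\mapsto g^{-1}$, and $H_*(\,\cdot\,;F_\chi)=eH_*(\hat{\,\cdot\,};\mathbb Q)$. Fix a lift $\hat\kappa$ of $\kappa$, and let $k\in H$ be its class. For the initial $\delta$, the pair of pants $S$ deformation retracts to the wedge of the loops $W_\delta$ and $C$. Let $x_W,x_C$ be the corresponding $1$-cells, lifted to start at one lift of $p$. By \eqref{eq:comm} the chain of $\hat\kappa$, for a suitable lift, is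
\[
(1-\chi(W_\delta))x_C+(\gamma-1)x_W=2x_C+(\gamma-1)x_W\ne0 .
\]
There are no $2$-cells, so $k\ne0$ and $H=Fk$.

\subsection{Homology before surgery}

Put $H(\kappa)=H_1(X_0\setminus\kappa;F_\chi)$. Since $H_2(X_0;F_\chi)=0$ and $H_2(X_0,X_0\setminus\kappa;F_\chi)\cong H_0(\kappa;F_\chi)=F$ (as $\chi(\kappa)=1$), there is an exact sequence
\[
0\to F\mu\to H(\kappa)\to H\to0 ,
\]
split by $e_0$. Here $\mu$ is the meridian of $\hat\kappa$, so $g\mu$ is the meridian of $g\hat\kappa$. Let $e_1$ be the inclusion of the top $S\times1$. Define $B\colon H\to F$ and $\theta,\theta_1\in F$ by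
\begin{equation}\label{eq:theta-def}
e_1(x)=e_0(x)+B(x)\mu,\qquad\lambda=e_0(k)+\theta\mu=e_1(k)+\theta_1\mu ,
\end{equation}
where $\lambda$ is lifted to a parallel of $\hat\kappa$. Then $B(k)=\theta-\theta_1$. The number $\theta$ counts how $\hat\kappa$ lies above its translates. We make this precise.

Take a generic diagram of $\kappa$ on $S$. For a crossing $c$ with sign $\varepsilon(c)$ let $g_c\in\mu_{14}$ be the element such that the over-point of $c$, lifted to $\hat\kappa$, lies above a point of $g_c\hat\kappa$.

\begin{lemma}\label{lem:theta}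
We have
\[
\theta=\sum_c\varepsilon(c)g_c-\sum_c\varepsilon(c),\qquad\theta_1=\bar\theta .
\]
In particular $\theta\in R$ and $B(k)=\theta-\bar\theta$.
\end{lemma}

\begin{proof}
Let $\lambda^v$ be the vertical push-off of $\kappa$ and write $\lambda=\lambda^v+n\mu$ on $\partial\nu\kappa$. The vertical push-off is isotopic there to the blackboard one, so $\mathrm{lk}(\lambda^v,\kappa)=\sum_c\varepsilon(c)$, and \eqref{eq:lk0} gives $n=-\sum_c\varepsilon(c)$.

Realize $\hat\lambda^v$ as $\hat\kappa$ pushed slightly down, and move it vertically down to $\hat S\times0$, where its class is $e_0(k)$. For each crossing $c$, the over-point of the moving curve passes once through $g_c\hat\kappa$, and there are no other passages. In such a passage the crossing sign changes from $\varepsilon(c)$ to $-\varepsilon(c)$, so (class before) $-$ (class after) $=\varepsilon(c)g_c\mu$. This gives the formula for $\theta$.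

Now realize $\hat\lambda^v$ as $\hat\kappa$ pushed slightly up, and move it up to $\hat S\times1$. For each $c$, the under-point of the moving curve passes once through the strand above it. Translating the defining property of $g_c$ by $g_c^{-1}$, we see that this strand lies on $g_c^{-1}\hat\kappa$. Again the crossing sign changes from $\varepsilon(c)$ to $-\varepsilon(c)$, so (before) $-$ (after) $=\varepsilon(c)g_c^{-1}\mu$, and $\theta_1=\sum_c\varepsilon(c)g_c^{-1}+n=\bar\theta$.
\end{proof}

\begin{lemma}\label{lem:beta}
$\beta:=B(k)=\theta-\bar\theta$ is nonzero, and it depends only on $k$.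
\end{lemma}

\begin{proof}
For $x,y\in H_1(\hat S;\mathbb Q)$ put $\langle x,y\rangle=\sum_g(x\cdot gy)g\in\mathbb Q[\mu_{14}]$. This is linear in $x$ and conjugate-linear in $y$ over $\mathbb Q[\mu_{14}]$. For a closed curve $\hat x\subset\hat S$, the annulus $\hat x\times I$ meets $g\hat\kappa$ in points that correspond to the intersections of $\hat x$ with the projection of $g\hat\kappa$. So $B(x)=\pm\langle x,k\rangle$ in $F$, with a universal sign, and $\beta$ depends only on $k$.

The radical of the intersection form on $H_1(\hat S;\mathbb Q)$ is the image of $H_1(\partial\hat S;\mathbb Q)$. Each boundary circle of $S$ has holonomy $g_0\ne1$. The deck transformation $g_0$ maps each circle over it to itself by a rotation, so $g_0-1$ kills the homology of its preimage. Since $g_0-1$ is invertible in $F$, $eH_1(\partial\hat S;\mathbb Q)=0$. The intersection form is $\mu_{14}$-invariant and $\bar e=e$, so $eH_1(\hat S;\mathbb Q)$ and $(1-e)H_1(\hat S;\mathbb Q)$ are orthogonal. Hence $x\cdot y$ is nondegenerate on $H=eH_1(\hat S;\mathbb Q)$.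

Suppose $\langle k,k\rangle=0$ in $F$. As $H=Fk$, $\langle x,y\rangle$ vanishes in $F$ for all $x,y\in H$. But for such $x,y$ we have $\langle x,y\rangle\in e\mathbb Q[\mu_{14}]=F$, so $\langle x,y\rangle=0$ in $\mathbb Q[\mu_{14}]$. Its coefficient at $1$ is $x\cdot y$, which would vanish on $H\ne0$, a contradiction.
\end{proof}

The following computation illustrates the two lemmas; the proofs below do not depend on it.

\begin{example}[the simplest arc]\label{ex:first}
Take the initial $\delta$, with one half twist in the band. Perturb the diagram by enlarging the upper copy of $C$ slightly and attaching the two ends of the band at nearby points $p_1$ (lower copy) and $p_2$ (upper copy), so ordered that the outgoing and the returning part of the band do not cross. Then $\kappa$ has three crossings: near $p_1$ the upper copy of $C$ passes over the two edges of the band, and the two edges cross at the half twist. Label the sheets of $\hat S$ near $p$ so that $\hat\kappa$ starts around the lower $C$ on sheet $1$. It leaves along the band on sheet $\gamma$, reaches $p_2$ on sheet $-\gamma$, runs around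 the upper $C$ backwards to sheet $-1$, and returns along the band to sheet $1$. At the two crossings near $p_1$ the over-point is on sheet $-\gamma^i$, with $i\in\{0,1\}$ the same for both, and the under-points of $\hat\kappa$ are on sheets $\gamma$ and $1$. So $g_c=-\gamma^{i-1}$ and $g_c=-\gamma^i$, with opposite signs $\sigma$ and $-\sigma$. At the half twist $g_c=\gamma^{\pm1}$. By Lemma~\ref{lem:theta},
\[
\theta-\bar\theta=\sigma\bigl(\gamma^i-\gamma^{i-1}-\gamma^{-i}+\gamma^{1-i}\bigr)\pm(\gamma-\bar\gamma)=\sigma(\gamma-\bar\gamma)\pm(\gamma-\bar\gamma).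
\]
This is nonzero by Lemma~\ref{lem:beta}, so $\beta=\pm2(\gamma-\bar\gamma)$. Note that $v_{\mathfrak p}(\beta)=1$: we have $v_{\mathfrak p}(2)=1$, and $\gamma-\bar\gamma=-\bar\gamma(1-\gamma)(1+\gamma)$, where $1-\gamma$ is a unit and $1+\gamma$ has norm $7$, because $-\gamma$ is a primitive seventh root of unity.
\end{example}

\subsection{Homology after surgery}

\begin{proposition}\label{prop:a}
Let $a=\epsilon+\theta\in R$. Then $a-\bar a=\beta\ne0$, so $a\neq0$, and the lagrangian associated to $D_\eta$ is $P_u$ with $u=-a/\bar a$.
\end{proposition}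

\begin{proof}
Since $\mu$ and $\lambda$ have trivial holonomy, surgery attaches to the exterior of $\kappa$ a $2$-handle along $\lambda+\epsilon\mu=e_0(k)+(\epsilon+\theta)\mu$ and a $3$-handle. So
\[
H_1(X_\eta;F_\chi)=\bigl(Fe_0(k)\oplus F\mu\bigr)/\bigl(e_0(k)+a\mu\bigr)=F\mu .
\]
Here $e_0(k)=-a\mu$, and by \eqref{eq:theta-def} and Lemma~\ref{lem:theta} $e_1(k)=e_0(k)+B(k)\mu=-(\epsilon+\theta-\theta+\bar\theta)\mu=-\bar a\mu$. Moreover $a-\bar a=\theta-\bar\theta=\beta\ne0$ by Lemma~\ref{lem:beta}, so $a$ and $\bar a$ are nonzero. Apply Lemma~\ref{lem:graph} with $\nu=\mu$.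
\end{proof}

\subsection{Crossing changes of the band}

We now change $\theta$ without changing $\beta$, by changing how the arc $\delta$ crosses over itself.

\begin{lemma}\label{lem:change}
Let $c_0$ be a self-crossing of $\delta$ of sign $\varepsilon_0$, near which both pieces of the band are flat. Let $\hat b$ be a lift of $b$ and let the over-piece of $\hat b$ at $c_0$ lie above $h\hat b$, $h\in\mu_{14}$. Changing this crossing of the band changes $\theta$ by
\[
-\varepsilon_0(h+\bar h)(1-\gamma)(1-\bar\gamma).
\]
\end{lemma}

\begin{proof}
The curve $\kappa$ traverses the two edges of $b$ in opposite directions; call them the $+$ edge (along $\delta$) and the $-$ edge. The statement does not depend on the lift, so let $\hat b$ be the lift whose $+$ edge lies in $\hat\kappa$. By \eqref{eq:comm}, $\hat\kappa$ runs around $C$ immediately before its $+$ edge, starting where its $-$ edge ends. If $\hat b$ starts at $\gamma y$, the $-$ edge contained in $\hat\kappa$ ends at $y$. So it is the $-$ edge of $\gamma^{-1}\hat b$; equivalently, the $-$ edge of $\hat b$ lies in $\gamma\hat\kappa$. The four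 crossings of $\kappa$ at $c_0$, listed as (over edge, under edge), are as follows.
\begin{itemize}
\item $(+,+)$: sign $\varepsilon_0$. The over-point lies on $\hat b$, above $h\hat b$, whose $+$ edge lies in $h\hat\kappa$. So $g_c=h$.
\item $(+,-)$: sign $-\varepsilon_0$. The over-point lies above the $-$ edge of $h\hat b$, which lies in $h\gamma\hat\kappa$. So $g_c=h\gamma$.
\item $(-,+)$: sign $-\varepsilon_0$. The over-point lies on $\gamma^{-1}\hat b$, above $\gamma^{-1}h\hat b$, whose $+$ edge lies in $\gamma^{-1}h\hat\kappa$. So $g_c=h\bar\gamma$.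
\item $(-,-)$: sign $\varepsilon_0$. The over-point lies on $\gamma^{-1}\hat b$, above the $-$ edge of $\gamma^{-1}h\hat b$, which lies in $h\hat\kappa$. So $g_c=h$.
\end{itemize}
Their contribution to $\sum\varepsilon(c)g_c$ is $\varepsilon_0h(2-\gamma-\bar\gamma)=\varepsilon_0h(1-\gamma)(1-\bar\gamma)$. After the crossing change, $\varepsilon_0$ becomes $-\varepsilon_0$. The new over-piece is the old under-piece; on $\hat b$ it now lies above $h^{-1}\hat b$. So the new contribution is $-\varepsilon_0\bar h(1-\gamma)(1-\bar\gamma)$. In both cases the four signs sum to $0$, so $\sum\varepsilon(c)$ does not change, and all other crossings contribute as before. Lemma~\ref{lem:theta} gives the claim.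
\end{proof}

\begin{proposition}\label{prop:realize}
Let $\theta_0$ be the value of $\theta$ for the initial $\delta$. For every $m\in R^+$ there is an arc $\delta$, homotopic to the initial one rel endpoints, for which
\[
a=\epsilon+\theta_0+(1-\gamma)(1-\bar\gamma)\,m .
\]
The difference $a-\bar a=\beta$ is the same for all $m$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:change} it suffices to create, by an isotopy, a self-crossing of $\delta$ with prescribed $h$ and sign, and then to change it. We place the half twists of the band away from the crossings of $\delta$. Given $h\in\mu_{14}$ and a sign, push a finger of $\delta$, together with the band, along an embedded path in $X_0\setminus(D_*^+\times I)$ to a point just above another point $y$ of $\delta$, and lay its tip flat over the band at $y$, which we take to be flat there. The path may be taken disjoint from the (narrow) band apart from its start. This is an ambient isotopy of $X_0$ rel $\partial X_0$ and rel $X_0\cap(D_*^+\times I)$, so it does not change $\theta$, which is defined in \eqref{eq:theta-def} by $\lambda,\mu,\hat\kappa$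 and $e_0$. The tip and the strand at $y$ form two crossings of $\delta$ with opposite signs $\varepsilon_0$ and the same $h$. The path may represent any homotopy class, and $\chi$ maps $\pi_1(X_0\setminus(D_*^+\times I))\cong\pi_1(S)$ onto $\mu_{14}$, so $h$ is arbitrary. Now change one of the two crossings; either sign may be chosen. By Lemma~\ref{lem:change}, $\theta$ changes by $\pm(h+\bar h)(1-\gamma)(1-\bar\gamma)$ with any chosen sign.

The new $\delta$ is again embedded and homotopic to the old one rel endpoints, so \eqref{eq:comm}, the class $k$, and the opposite signs of $\Delta\cap\eta_0$ persist. So everything above applies to the new $\delta$, and $\beta$ is unchanged by Lemma~\ref{lem:beta}. By Lemma~\ref{lem:R}(c), iterating the procedure realizes every $m\in R^+$.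
\end{proof}

\begin{corollary}\label{cor:discs}
For every $n\ge1$ there is a smooth slice disk for $K=T\#-T$ whose associated lagrangian is $P_u=\{(x,ux)\}\subset F^2$ with $v_{\mathfrak p}(u)\ge n$. In particular, infinitely many lagrangians $P_u$ with $v_{\mathfrak p}(u)\ge1$ are associated to smooth slice disks.
\end{corollary}

\begin{proof}
Let $d=v_{\mathfrak p}(\beta)$; in fact $d=1$ by Example~\ref{ex:first}, but we do not need this. By Lemma~\ref{lem:R}(a), $(1-\gamma)(1-\bar\gamma)$ is a unit of $R$. Hence by Lemma~\ref{lem:R}(d) there is $m\in R^+$ for which the element $a$ of Proposition~\ref{prop:realize} lies in $\mathfrak p^{d+n}$. Then $v_{\mathfrak p}(a)\ge d+n>d$, so $v_{\mathfrak p}(\bar a)=v_{\mathfrak p}(a-\beta)=d$. By Proposition~\ref{prop:a} the lagrangian is $P_u$ with $u=-a/\bar a$, and $v_{\mathfrak p}(u)\ge n$.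

Each $v_{\mathfrak p}(u)$ is finite, so infinitely many values occur. The value $v_{\mathfrak p}(u)$ is determined by the lagrangian, also under the ambiguity of $u$ up to powers of $\zeta$ noted in Section~\ref{sec:discs}. So there are infinitely many different lagrangians.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Combine Corollary~\ref{cor:discs} with Proposition~\ref{prop:detect}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) The module $A'=\mathcal A(W)/\mathrm{tors}$ embeds in $\mathcal A(W)\otimes\mathbb Q=\mathcal A^{\mathbb Q}(W)$. So $x\in\mathcal A(K)$ maps to $0$ in $A'$ if and only if $i_K(x)\in\ker j^{\mathbb Q}=P$. Hence $j$ induces $A\hookrightarrow A'$. The composite $\pi_1(M_K)\to\mathbb Z\ltimes A\to\mathbb Z\ltimes A'$ extends to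
\[
\pi_1(W)\to\pi_1(W)/\pi_1(W)^{(2)}\cong\mathbb Z\ltimes\mathcal A(W)\to\mathbb Z\ltimes A',
\]
where the splitting is the image of the chosen one. Since $M_K=\partial W$, the class $\psi(K,P)$ maps to $0$ in $H_3(B(\mathbb Z\ltimes A'))$.

Both $A\subset A'$ are torsion-free abelian groups, hence direct limits of finitely generated free ones, so $H_i(BA)=\Lambda^iA$, this group is torsion free, and the same holds for $A'$. The space $B(\mathbb Z\ltimes A)$ is the mapping torus of $t$ on $BA$, and its Wang sequence gives an exact sequence
\[
0\to(\Lambda^3A)_t\to H_3(B(\mathbb Z\ltimes A))\to\Lambda^2A ,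
\]
and similarly for $A'$. The map $\Lambda^2A\to\Lambda^2A'$ is injective, because both groups are torsion free and it is injective after tensoring with $\mathbb Q$. Since $\psi(K,P)$ maps to $0$ in $\Lambda^2A'$, it maps to $0$ in $\Lambda^2A$. So $\psi(K,P)\in(\Lambda^3A)_t$.

(2) As $P=P^\perp$ for a nonsingular form, $A$ has rank $\dim_{\mathbb Q}\mathcal A^{\mathbb Q}(K)/P=\frac12\deg\Delta_K$. If $\deg\Delta_K\le4$, then $\Lambda^3A$ is torsion free of rank $0$, hence zero, and $\psi(K,P)=0$ by (1). If $A\hookrightarrow A'$ has a $\mathbb Z[t^{\pm1}]$-linear left inverse, then $\mathbb Z\ltimes A\to\mathbb Z\ltimes A'$ has a left inverse. So $H_3(B(\mathbb Z\ltimes A))\to H_3(B(\mathbb Z\ltimes A'))$ is injective, and $\psi(K,P)$ is in its kernel.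

(3) Here $A$ is a quotient of $\mathcal A(K)=R^2$, so $t^7=-1$ on $A$ and therefore on $\Lambda^3A$. On $(\Lambda^3A)_t$ also $t=1$, so $2(\Lambda^3A)_t=0$. By (1), $2\psi(K,P)=0$, and $\psi(K,P)\ne0$ by Theorem~\ref{thm:A}.

(4) Let $D$ be one of the disks of Corollary~\ref{cor:discs} with $v_{\mathfrak p}(u)\ge1$ and $P=P_u$, and let $D_J$ be a fixed slice disk for $J$ with lagrangian $P_J$. The exterior of the boundary connected sum $D\natural D_J$ is the union of the two exteriors along an $S^1\times D^2$ whose core is a meridian. Since $H_1(S^1;\mathbb Q[t^{\pm1}])=0$ and $H_0$ of $S^1$ maps isomorphically to $H_0$ of each side, its first $\mathbb Q[t^{\pm1}]$-homology is the direct sum of those of the two exteriors. So under $\mathcal A(K\#J)=\mathcal A(K)\oplus\mathcal A(J)$ (Lemma~\ref{lem:split}(a)) its lagrangian is $P'=P\oplus P_J$, and $\widetilde{P'}=\widetilde P\oplus\widetilde P_J$. Different $P$ give different $P'$.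

Put $A_K=\mathcal A(K)/\widetilde P$ and $A_J=\mathcal A(J)/\widetilde P_J$, and project $\mathbb Z\ltimes(A_K\oplus A_J)\to\mathbb Z\ltimes A_K$. Apply Lemma~\ref{lem:split}(b) to $M_{K\#J}$ with $Q=\mathbb Z\ltimes A_K$. The induced map $\pi_1(M_J)\to\mathbb Z\ltimes A_K$ kills the commutator subgroup, so it factors through $\mathbb Z$ and contributes $0$. The induced map $\pi_1(M_K)\to\mathbb Z\ltimes A_K$ is $\phi_P$ for some splitting, up to an automorphism of $\mathbb Z\ltimes A_K$ given by a power of $t$ on $A_K$. So, up to this automorphism, the image of $\psi(K\#J,P')$ in $H_3(B(\mathbb Z\ltimes A_K))$ is $\pm\psi(K,P)$ for this splitting, which is nonzero.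
\end{proof}

\begin{thebibliography}{9}
\bibitem{PP} JungHwan Park, Mark Powell, \emph{A ribbon obstruction and derivatives of knots}, arXiv:1802.00582 (2018).
\end{thebibliography}

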